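# A Galois extension that absorbs $z$ without the splitting field

## 1. A natural guess: the splitting field is forced

Let $p$ be a prime, $q$ a power of $p$, and $n\ge 2$ an integer. Let $a,b,c_1,\dots,c_n$ be algebraically independent over $\mathbb F_q$, put $K=\mathbb F_q(a,b,c_1,\dots,c_n)$, and let $R=K[x,y,z]/(f)$ with
$$f=z^{q^n}+c_1(xy)^{q^n-q^{n-1}}z^{q^{n-1}}+c_2(xy)^{q^n-q^{n-2}}z^{q^{n-2}}+\cdots+c_n(xy)^{q^n-1}z+ax^{q^n}+by^{q^n}.$$
Write $\mathfrak a=(x,y)R$, $\mathfrak m=(x,y,z)R$, $F=\operatorname{frac}R$ (Lemma 3 shows that $R$ is a domain), and let $\Omega$ be an algebraic closure of $F$. Put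
$$P(T)=T^{q^n}+c_1T^{q^{n-1}}+\cdots+c_nT ,$$
and let $V\subset\Omega$ be the set of roots of $P$. Dividing the equation $f=0$ by $(xy)^{q^n}$ gives the identity on which everything rests:
$$P\!\left(\frac z{xy}\right)=-\frac a{y^{q^n}}-\frac b{x^{q^n}}.\tag{1}$$

The element $z$ is not in $\mathfrak a$, but it enters the extension of $\mathfrak a$ to a larger ring. To write $z=xu+yv$ is to write $\frac z{xy}=\frac uy+\frac vx$, that is, to separate the two poles in (1). So choose $\alpha\in\Omega$ with $P(\alpha)=-a/y^{q^n}$ and set $\beta=\frac z{xy}-\alpha$. Since $P$ is additive, $P(\beta)=-b/x^{q^n}$. Clearing denominators, $u=y\alpha$ and $v=x\beta$ satisfy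
$$u^{q^n}+\sum_{i=1}^n c_iy^{q^n-q^{n-i}}u^{q^{n-i}}+a=0,\qquad v^{q^n}+\sum_{i=1}^n c_ix^{q^n-q^{n-i}}v^{q^{n-i}}+b=0,\tag{2}$$
so they are integral over $R$, and $z=xu+yv\in\mathfrak a\,R[u,v]$. In particular $z\in(x,y)R^+$, where $R^+$ is the integral closure of $R$ in $\Omega$.

**Definition.** "Galois" means normal, separable and of finite degree. A *module-finite generically Galois extension* of a domain $A$ is a domain $S\supseteq A$, contained in an algebraic closure of $\operatorname{frac}A$, that is finitely generated as an $A$-module and such that $\operatorname{frac}S$ is Galois over $\operatorname{frac}A$.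

For example, $R[V]$ is one over $R$: its fraction field $F(V)$ is the splitting field over $F$ of $P$, which is separable because $P'=c_n\neq 0$.

The solutions of $P(\alpha)=-a/y^{q^n}$ form a coset $\alpha+V$. A Galois extension should contain the whole coset, hence $V$. So here is the first guess, which is a conjecture taken from Akiyoshi Sannai and Anurag K. Singh, "Galois extensions, plus closure, and maps on local cohomology", arXiv:1104.0413 (2011).

**Conjecture.** If $S$ is any module-finite generically Galois extension of $R$ with $z\in\mathfrak aS$, then $\operatorname{frac}(S)$ contains the splitting field of $P$ over $F$.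

The guess will pass the easy tests below. Nevertheless it is **false**, for every prime $p$, every $q$ and every $n\ge2$ (Theorem 1). A local version does hold: the splitting field appears in the residue fields at the origin of the normalization of $S$, hence in the fraction field after henselization (Theorem 2). Finally, the Galois extensions that absorb $z$ can be classified (Theorem 3).

## 2. $q$-polynomials and the Galois group of $P$

**Definition.** A *$q$-polynomial* over a field $E\supseteq\mathbb F_q$ is a polynomial $\sum_i e_iT^{q^i}$ with $e_i\in E$. As a map on any commutative $E$-algebra it is $\mathbb F_q$-linear, because $T\mapsto T^{q}$ is additive and fixes $\mathbb F_q$.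

So the roots of a $q$-polynomial in a field form an $\mathbb F_q$-space. For $q=2$, the polynomial $T^4+c_1T^2+c_2T$ has roots $0,r_1,r_2,r_1+r_2$, where $r_1,r_2,r_1+r_2$ are the roots of the cubic $T^3+c_1T+c_2$. The converse is also true.

**Lemma 1.** Let $W$ be an $n$-dimensional $\mathbb F_q$-subspace of a field. Then $\prod_{w\in W}(T-w)=T^{q^n}+d_1T^{q^{n-1}}+\cdots+d_nT$ for some $d_i$, with $d_n\ne0$.

*Proof.* Write $P_W$ for the product. If $W=W_0\oplus\mathbb F_q w$ and $P_{W_0}$ is a $q$-polynomial, then
$$P_W(T)=\prod_{\lambda\in\mathbb F_q}P_{W_0}(T-\lambda w)=\prod_{\lambda\in\mathbb F_q}\bigl(P_{W_0}(T)-\lambda P_{W_0}(w)\bigr)=P_{W_0}(T)^q-P_{W_0}(w)^{q-1}P_{W_0}(T),$$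
which is a $q$-polynomial. Induct from $P_0=T$. The coefficient of $T$ is $\prod_{w\ne0}(-w)\neq0$. $\square$

For instance, with $q=2$ and $W=\{0,1,a,a+1\}$,
$$\prod_{w\in W}(T-w)=(T^2+T)(T^2+T+a^2+a)=T^4+(a^2+a+1)T^2+(a^2+a)T.\tag{3}$$

**Lemma 2.** The polynomial $P(T)/T$ is irreducible over $K$; hence $q^n-1$ divides $|\mathrm{Gal}(K(V)/K)|$. Moreover $\mathrm{Gal}(K(V)/K)=GL(V)\cong GL_n(\mathbb F_q)$.

*Proof.* Put $k_0=\mathbb F_q(a,b,c_1,\dots,c_{n-1})$. As a polynomial in $c_n$ over $k_0[T]$, $P(T)/T$ has degree $1$ with leading coefficient $1$, so it is irreducible in $k_0[c_n][T]$. By Gauss's lemma it is irreducible in $k_0(c_n)[T]=K[T]$. Since $P'=c_n\ne0$, the $q^n$ roots are distinct, $V$ is $n$-dimensional over $\mathbb F_q$, and the Galois group is transitive on the $q^n-1$ nonzero roots; so $q^n-1$ divides its order.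

The group acts faithfully and $\mathbb F_q$-linearly on $V$, so it lies in $GL(V)$. To see that it is everything, let $t_1,\dots,t_n$ be indeterminates and let $c_1^*,\dots,c_n^*$ be the coefficients of the $q$-polynomial $\prod_{w}(T-w)$, where $w$ runs over $\sum_i\mathbb F_qt_i$. Then $\mathbb F_q(t_1,\dots,t_n)$ is a splitting field of it over $\mathbb F_q(c_1^*,\dots,c_n^*)$. Every element of $GL_n(\mathbb F_q)$ acts on $\mathbb F_q(t_1,\dots,t_n)$ by linear substitution and permutes the roots, so it fixes the $c_i^*$. Hence the Galois group over $\mathbb F_q(c^*_1,\dots,c_n^*)$ is all of $GL_n(\mathbb F_q)$. As $\mathbb F_q(t_1,\dots,t_n)$ is algebraic over $\mathbb F_q(c_1^*,\dots,c_n^*)$, the $n$ elements $c_i^*$ are algebraically independent. So $c_i^*\mapsto c_i$ identifies this situation with $P$ over $\mathbb F_q(c_1,\dots,c_n)$. Finally, $\mathbb F_q(c_1,\dots,c_n)$ is algebraically closed in its purely transcendental extension $K$, so adjoining $a,b$ does not change the group. $\square$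

## 3. The surface $R$ and two of its points

**Lemma 3.**
1. $R$ is a domain, free over $K[x,y]$, normal of dimension $2$, and $R/\mathfrak a\cong K[z]/(z^{q^n})$. In particular $z\notin\mathfrak a$, and $R/\mathfrak m=K$.
2. $Q:=(x-1,y)R$ is a maximal ideal, $\kappa:=R/Q\cong K(a^{1/q^n})$ is purely inseparable over $K$, and $R_Q$ is regular, hence normal.

*Proof.* (1) We use that $T^{q^n}+e$ is irreducible over $K$ when $e\in K$ is not a $p$-th power; this applies to $e=a$ and $e=b$. The polynomial $f$ is monic in $z$ of degree $q^n$, so $R$ is free over $K[x,y]$. If $f$ factored nontrivially, it would factor into polynomials over $K[x,y]$ that are monic in $z$ of positive degree. Setting $x=0$ and $y=1$ would then factor $z^{q^n}+b$ over $K$, which is impossible. So $f$ is irreducible in a UFD, and $R$ is a domain, of dimension $2$. Setting $x=y=0$ in $f$ leaves $z^{q^n}$, which gives $R/\mathfrak a$.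

For normality, note first that $\partial f/\partial z=c_n(xy)^{q^n-1}$, as the other exponents of $z$ are divisible by $p$. It is a unit where $xy\neq0$, so $R_{xy}$ is smooth over $K$, hence regular. Next, with $w=z/y$,
$$R_y/xR_y=K[y^{\pm1}][w]/(w^{q^n}+b)\cong K(b^{1/q^n})[y^{\pm1}],$$
which is regular. As $x$ is a nonzerodivisor, $R_y$ is regular at all primes containing $x$. Symmetrically, $R_x$ is regular at all primes containing $y$. The only prime containing both $x$ and $y$ is $\mathfrak m$, since $R/\mathfrak a=K[z]/(z^{q^n})$. So $R$ is a $2$-dimensional hypersurface, regular off one point of height $2$. It is Cohen–Macaulay and regular in codimension $1$, hence normal by Serre's criterion.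

(2) Setting $x=1$, $y=0$ in $f$ leaves $z^{q^n}+a$, so $R/Q=K[z]/(z^{q^n}+a)$, a field. A maximal ideal of the $2$-dimensional finitely generated $K$-domain $R$ has height $2$, and $Q$ has two generators. So $R_Q$ is regular. $\square$

## 4. Testing the guess: conjugates of $u$, and a cocycle

**The first case.** For $n=1$, $q=2$, outside our range, the roots of $T^2+c_1T$ are $0$ and $c_1$, so there is nothing to test. The first case in range is $n=q=2$, where
$$z^4+c_1x^2y^2z^2+c_2x^3y^3z+ax^4+by^4=0,$$
and $K(V)$ is the splitting field of $T^3+c_1T+c_2$, with group $GL_2(\mathbb F_2)\cong S_3$.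

**Test 1: extensions containing $u$.** Let $S$ be generically Galois over $R$ and contain a root $u$ of the first polynomial in (2). That polynomial is irreducible over $F$. Indeed, $R$ is normal, so monic factors over $F$ have coefficients in $R$; modulo $\mathfrak m$ they would factor $T^{q^n}+a$ over $R/\mathfrak m=K$, which is impossible. So $\operatorname{frac}S$ contains all the roots $u+y\rho$ with $\rho\in V$ (for $n=q=2$: $u,u+yr_1,u+yr_2,u+y(r_1+r_2)$), hence $V$. The guess survives.

To go further we study an arbitrary $S$. We do it over a slightly more general base, because Section 8 needs that. For now read $A=R$.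

**Standing assumption.** $A$ is a Noetherian normal domain that is a flat $R$-algebra such that $R/\mathfrak a\to A/\mathfrak aA$ is an isomorphism.

Examples are $R$, $R_{\mathfrak m}$, the henselization $R^h_{\mathfrak m}$ and the completion $\widehat{R_{\mathfrak m}}$. The last is normal because $R_{\mathfrak m}$ is excellent and normal. The quotient by $\mathfrak a$ does not change because $R/\mathfrak a$ is already Artinian local with maximal ideal $\mathfrak m/\mathfrak a$.

**Lemma 4.** Let $A$ be as above and $E=\operatorname{frac}A$.
1. $R\to A$ is injective, so (1) holds in $E$.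
2. $\mathfrak mA$ is the only prime of $A$ containing $x$ and $y$. It is maximal, with residue field $K$ and height $2$. With $A_{\mathfrak m}$ the localization at $\mathfrak mA$, we have $z\notin(x,y)A_{\mathfrak m}$; in particular $z\notin\mathfrak aA$.
3. Every element of $E$ algebraic over $K$ lies in $K$, and $P(T)/T$ is irreducible over $E$.

*Proof.* (1) By flatness, nonzero elements of the domain $R$ are nonzerodivisors on $A\neq0$. (2) $A/\mathfrak aA\cong K[z]/(z^{q^n})$ has the single prime $(z)$, with residue field $K$. The map $R_{\mathfrak m}\to A_{\mathfrak m}$ is flat and local with zero-dimensional closed fiber $A_{\mathfrak m}/\mathfrak mA_{\mathfrak m}=K$, so $\dim A_{\mathfrak m}=\dim R_{\mathfrak m}=2$. As $A/\mathfrak aA$ is local, $A_{\mathfrak m}/\mathfrak aA_{\mathfrak m}=K[z]/(z^{q^n})$, where $z\ne0$. (3) If $e\in E$ is algebraic over $K$, it is integral over $A$, so $e\in A$. The field $K(e)\subset A$ maps injectively and $K$-linearly to $A/\mathfrak mA=K$, so $e\in K$. The coefficients of a monic factor of $P(T)/T$ over $E$ are polynomials in the roots, hence algebraic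 over $K$, hence in $K$. Now use Lemma 2. $\square$

**Test 2: adjoining only $V$.** Since $K(V)/K$ is Galois and $F\cap K(V)=K$, the ring $F\otimes_KK(V)$ is a field. So $R\otimes_KK(V)\to R[V]$ is an isomorphism, and $R[V]/\mathfrak aR[V]\cong K(V)[z]/(z^{q^n})$, where $z\neq0$. So adjoining $V$ alone does not absorb $z$; if the guess were right, $V$ would be necessary but not sufficient.

**The cocycle.** Let $L$ be a Galois extension of $E$ with group $G$, and let $\widetilde S$ be the integral closure of $A$ in $L$. As $L/E$ is separable and $A$ is Noetherian and normal, $\widetilde S$ is finite over $A$; also $\widetilde S^G=\widetilde S\cap E=A$. If $S$ is a module-finite generically Galois extension of $A$ with fraction field $L$ and $z\in\mathfrak aS$, then $S\subseteq\widetilde S$, so $z\in\mathfrak a\widetilde S$.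

We first check that
$$\widetilde S_x\cap\widetilde S_y=\widetilde S.\tag{4}$$
A prime of $\widetilde S$ containing $x,y$ lies over $\mathfrak mA$, so it has height at least $2$ by going-down ($A$ is a normal domain, $\widetilde S$ a domain integral over it). So each height-one prime $\mathfrak P$ of $\widetilde S$ misses $x$ or $y$, and $\widetilde S_x\cap\widetilde S_y\subseteq\widetilde S_{\mathfrak P}$. A Noetherian normal domain is the intersection of its localizations at height-one primes, which proves (4).

Now let $z=xs+yt$ with $s,t\in\widetilde S$. For $\sigma\in G$ we get $x(\sigma s-s)=-y(\sigma t-t)$, so $(\sigma s-s)/y=-(\sigma t-t)/x$ lies in $\widetilde S_y\cap\widetilde S_x=\widetilde S$. Call it $w_\sigma$: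
$$\sigma s-s=yw_\sigma,\qquad\sigma t-t=-xw_\sigma,\qquad w_{\sigma\tau}=w_\sigma+\sigma(w_\tau).\tag{5}$$
The last formula follows from $\sigma\tau s-s=\sigma(\tau s-s)+(\sigma s-s)$. Next, $\frac z{xy}=\frac sy+\frac tx$, so (1) and additivity give
$$h:=P(s/y)+a\,y^{-q^n}=-\bigl(P(t/x)+b\,x^{-q^n}\bigr)\in\widetilde S_y\cap\widetilde S_x=\widetilde S,$$
and applying $P$ to $w_\sigma=\sigma(s/y)-s/y$,
$$P(w_\sigma)=\sigma(h)-h.\tag{6}$$

**Observation 1 (Test 3).** If $z=xs+yt$ with $s,t\in\widetilde S$ and $h\in E$, then $V\subset L$.

*Proof.* By (6), every $w_\sigma$ is a root of $P$ in $L$. If all $w_\sigma$ were $0$, then $s,t\in\widetilde S^G=A$ and $z\in\mathfrak aA$, contrary to Lemma 4. So $L$ contains a nonzero root of $P$. As $P(T)/T$ is irreducible over $E$ and $L/E$ is normal, $V\subset L$. $\square$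

Test 1 is the case $s=u$, $t=v$, where $h=0$.

**Where the approach stops.** A sensible plan is now to change $s,t$ until $h\in E$. By (4), the other ways of writing $z$ are exactly $z=x(s-yg)+y(t+xg)$ with $g\in\widetilde S$, and this replaces
$$h\ \text{ by }\ h-P(g),\qquad w_\sigma\ \text{ by }\ w_\sigma-(\sigma g-g).\tag{7}$$
We would like to solve $P(g)=h$, but nothing provides a solution in $\widetilde S$. Adjoining the solutions is circular, since they form a coset of $V$ and their splitting field contains $V$. What remains is (6) modulo a maximal ideal $\mathfrak n$ of $\widetilde S$ over $\mathfrak mA$: if $\sigma$ acts trivially on $\widetilde S/\mathfrak n$, then $w_\sigma$ reduces to a root of $P$. So the argument controls residue fields at the origin. It says nothing elsewhere on the surface.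

## 5. Letting the polynomial vary with $x$

The stalled argument tells us how to attack the guess. The $w_\sigma$ need only look like roots of $P$ at the origin. So let us separate the poles of $z/(xy)$ with another $q$-polynomial $P'$, whose coefficients $c_i'\in K[x]$ equal $c_i$ at $x=0$, but which at some other point of the surface splits completely over $K$.

Which $c_i'$ are allowed? If $c_i'=c_i+e_i$, then (1) gives
$$P'\!\left(\tfrac z{xy}\right)=-\frac a{y^{q^n}}-\frac b{x^{q^n}}+\sum_ie_i\frac{z^{q^{n-i}}}{x^{q^{n-i}}y^{q^{n-i}}}.$$
If $x^{q^{n-i}}$ divides $e_i$ for every $i$, the extra sum has only powers of $y$, at most $y^{q^n}$, in its denominators, and it can be absorbed into $a$. The exponent $q^{n-1}$ serves all $i\geq 1$ at once. So take $e_i=x^{q^{n-1}}(d_i-c_i)$, which makes $c_i'=d_i$ at $x=1$, for any target $d_i$.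

**The construction.** Let $W\subset K$ be the $\mathbb F_q$-span of $1,a,\dots,a^{n-1}$, of dimension $n$, and write $\prod_{w\in W}(T-w)=T^{q^n}+\sum_{i=1}^nd_iT^{q^{n-i}}$ with $d_i\in K$ (Lemma 1). Put
$$c_i'=c_i+x^{q^{n-1}}(d_i-c_i)\in K[x]\subset R,\qquad P'(T)=T^{q^n}+\sum_{i=1}^nc_i'T^{q^{n-i}},$$
$$a'=a-\sum_{i=1}^n(d_i-c_i)\,x^{q^{n-1}-q^{n-i}}\,y^{q^n-q^{n-i}}\,z^{q^{n-i}}\in R.$$
The constant term in $x$ of $c_n'$ is $c_n$, so $c_n'\ne0$ and $P'$ is separable. Let $V'\subset\Omega$ be its $n$-dimensional $\mathbb F_q$-space of roots. Choose $\alpha\in\Omega$ with $P'(\alpha)=-a'/y^{q^n}$, and set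
$$\beta=\tfrac z{xy}-\alpha,\quad u=y\alpha,\quad v=x\beta,\quad S=R[V',u,v],\quad L=\operatorname{frac}S=F(V',\alpha).$$
(From here on, $\alpha,\beta,u,v$ have this meaning, not that of Section 1.)

For $n=q=2$, (3) gives $d_1=a^2+a+1$, $d_2=a^2+a$, and so
$$c_i'=c_i+x^2(d_i+c_i),\qquad a'=a+(d_1+c_1)y^2z^2+(d_2+c_2)xy^3z .$$

**Theorem 1.** $S$ is a module-finite generically Galois extension of $R$ with $z\in\mathfrak aS$, but $\operatorname{frac}(S)$ does not contain the splitting field of $P$ over $F$. So the conjecture is false, for every $p$, every $q$ and every $n\ge2$.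

## 6. Comparing $V$ and $V'$ at the point $x=1$, $y=0$

The proof uses one classical theorem.

**Fact 1** (Bourbaki, *Comm. Alg.* V §2.2, Thm. 2). Let a finite group $G$ act on a ring $B$, and let $A=B^G$. Then $G$ is transitive on the primes of $B$ over a given prime of $A$. For a prime $\mathfrak q$ over $\mathfrak p$ with stabilizer $D$ (the decomposition group), the extension $\kappa(\mathfrak q)/\kappa(\mathfrak p)$ is normal and $D\to\mathrm{Aut}(\kappa(\mathfrak q)/\kappa(\mathfrak p))$ is surjective.

**Step 1: $S$ is a finite, generically Galois extension, and it absorbs $z$.** By (1),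
$$P'\!\left(\tfrac z{xy}\right)=-\frac a{y^{q^n}}-\frac b{x^{q^n}}+\sum_i(d_i-c_i)\,x^{q^{n-1}-q^{n-i}}\,\frac{z^{q^{n-i}}}{y^{q^{n-i}}}=-\frac{a'}{y^{q^n}}-\frac b{x^{q^n}}.$$
By additivity, $P'(\beta)=-b/x^{q^n}$. Multiplying the equations for $\alpha$ and $\beta$ by $y^{q^n}$ and $x^{q^n}$,
$$u^{q^n}+\sum_ic_i'y^{q^n-q^{n-i}}u^{q^{n-i}}+a'=0,\qquad v^{q^n}+\sum_ic_i'x^{q^n-q^{n-i}}v^{q^{n-i}}+b=0.$$
So $u$ and $v$ are integral over $R$. The elements of $V'$ are integral too, as $P'$ is monic over $R$. Hence $S$ is a module-finite extension domain. Moreover $z=xy(\alpha+\beta)=xu+yv\in\mathfrak aS$. Finally, $P'(T)+a'/y^{q^n}$ is separable over $F$ with root set $\alpha+V'$. Its splitting field contains $\alpha$ and all differences of roots, so it is $F(V',\alpha)=L$. Thus $L/F$ is Galois; let $G$ be its group.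

**Step 2: the decomposition groups at $Q$ are $p$-groups.** This uses that $P'$ splits over $K$ at $x=1$. Let $B$ be the integral closure of $R_Q$ in $L$. As $R_Q$ is normal, $B^G=R_Q$. Fix a maximal ideal $\mathfrak q$ of $B$ over $Q$, with stabilizer $D\subseteq G$. Since $x\equiv1$ modulo $Q$, we have $c_i'\equiv d_i$. So $P'(T)=\prod_{v'\in V'}(T-v')$ in $B[T]$ reduces modulo $\mathfrak q$ to $\prod_{w\in W}(T-w)$, whose roots are distinct and lie in $K\subset\kappa$. Hence reduction is a bijection $V'\to W\subset\kappa$.

Let $\sigma\in D$ and $v'\in V'$. Then $\sigma$ acts $\kappa$-linearly on $\kappa(\mathfrak q)$, so $\sigma(v')\in V'$ has the same reduction as $v'$, and $\sigma(v')=v'$. Therefore $D\subseteq\mathrm{Gal}(L/F(V'))$. For $\sigma$ in the latter group, $\sigma(\alpha)-\alpha\in V'$, because both are roots of $P'(T)+a'/y^{q^n}$. The map $\sigma\mapsto\sigma(\alpha)-\alpha$ is a homomorphism, as $\sigma$ fixes $V'$, and it is injective, as $L=F(V',\alpha)$. So $D$ embeds in the $p$-group $V'$.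

**Step 3: if $K_1/K$ is a finite Galois extension with $K_1\subset L$, then $\mathrm{Gal}(K_1/K)$ is a $p$-group.** This is where the residue field at $Q$ matters: it contains no separable extension of $K$ that could hide part of $K_1$. The elements of $K_1$ are integral over $K\subset R_Q$, so $K_1\subset B$, and the field $K_1$ embeds in $\kappa(\mathfrak q)$ over $K$. Let $M$ be its image. Then $\kappa M/\kappa$ is Galois. As $M/K$ is separable and $\kappa/K$ purely inseparable (Lemma 3), $M\cap\kappa=K$, so $\mathrm{Gal}(\kappa M/\kappa)\cong\mathrm{Gal}(M/K)\cong\mathrm{Gal}(K_1/K)$. By Fact 1, $\kappa(\mathfrak q)/\kappa$ is normal, so each element of $\mathrm{Gal}(\kappa M/\kappa)$ extends to $\mathrm{Aut}(\kappa(\mathfrak q)/\kappa)$. Conversely, all of $\mathrm{Aut}(\kappa(\mathfrak q)/\kappa)$ preserves the normal extension $\kappa M$. So $\mathrm{Gal}(\kappa M/\kappa)$ is a quotient of $\mathrm{Aut}(\kappa(\mathfrak q)/\kappa)$, which by Fact 1 is a quotient of $D$, a $p$-group by Step 2.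

**Step 4: contradiction.** If $V\subset L$, apply Step 3 to $K_1=K(V)$: its group would be a $p$-group. But its order is divisible by $q^n-1\ge3$, which is prime to $p$ (Lemma 2). So $V\not\subset L$. This proves Theorem 1. $\square$

For $n=q=2$ the contradiction reads: $V\subset L$ would require an element of order $3$ in a decomposition group at $Q$, permuting the roots of $T^3+c_1T+c_2$ cyclically. But that group has order dividing $4$.

**Comparison with Observation 1.** In the example take $s=u$, $t=v$. Then $w_\sigma=\sigma\alpha-\alpha$, and if $\sigma$ fixes $V'$ this is a root of $P'$, not necessarily of $P$. Also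
$$h=P(\alpha)+\frac a{y^{q^n}}=\bigl(P(\alpha)-P'(\alpha)\bigr)+\frac{a-a'}{y^{q^n}}=\sum_i(d_i-c_i)x^{q^{n-1}}\Bigl(\tfrac z{xy}-\alpha\Bigr)^{q^{n-i}}=\sum_i(d_i-c_i)x^{q^{n-1}-q^{n-i}}v^{q^{n-i}}.$$
This lies in $S$, as it should. By Observation 1 it does not lie in $F$. This is exactly the situation that the first approach could not exclude.

## 7. How little of $F(V)$ lies in $L$

The statement of Theorem 1 concerns only the field $L$, so $S_{\mathfrak m}$ is a counterexample over the local ring $R_{\mathfrak m}$ as well. Step 3 gives more.

**Remark.** If $(n,q)\ne(2,2)$, then even $L\cap F(V)=F$.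

*Proof.* By Lemma 4, $F\cap K(V)=K$, so $\mathrm{Gal}(F(V)/F)=\mathrm{Gal}(K(V)/K)$. Now $L\cap F(V)$ is Galois over $F$, so it equals $FK_1$ for some $K_1\subseteq K(V)$ Galois over $K$, and $K_1\subset L$. By Step 3, $\mathrm{Gal}(K_1/K)$ is a $p$-group; it is also a quotient of $GL_n(\mathbb F_q)$. If it were nontrivial, there would be a nontrivial homomorphism $\varphi:GL_n(\mathbb F_q)\to\mathbb Z/p$. It kills diagonal matrices, whose orders divide $q-1$. Let $e_{ij}(\lambda)$ be the elementary matrix with entry $\lambda$ in position $(i,j)$. If $q>2$, choose $\mu\in\mathbb F_q\setminus\{0,1\}$ and the diagonal matrix $\delta$ with $\mu$ in place $i$ and $1$ elsewhere. Then $[\delta,e_{ij}(\lambda)]=e_{ij}((\mu-1)\lambda)$, so $\varphi$ kills all elementary matrices. If $q=2$ and $n\ge3$, use $e_{ik}(1)=[e_{ij}(1),e_{jk}(1)]$ with $i,j,k$ distinct. Diagonal and elementary matrices generate $GL_n(\mathbb F_q)$, so $\varphi=0$, a contradiction. $\square$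

The argument does not apply to $(2,2)$: $GL_2(\mathbb F_2)\cong S_3$ does have a quotient of order $2$.

## 8. At the origin: residue fields, degree, henselization

We return to the approach of Section 4. The equation $P(g)=h$ could not be solved in $\widetilde S$. It can be solved after strict henselization at the origin, and there the approach works. We keep $A,E,L,G,\widetilde S$ from Section 4 (in particular the standing assumption on $A$).

A maximal ideal $\mathfrak n$ of $\widetilde S$ has a decomposition group $D=\{\sigma\in G:\sigma\mathfrak n=\mathfrak n\}$ and an inertia group $I$, the subgroup of those $\sigma\in D$ that act trivially on $\widetilde S/\mathfrak n$. By Fact 1, if $\mathfrak n$ lies over $\mathfrak mA$ and $k=\widetilde S/\mathfrak n$, then $k/K$ is normal and $D/I\cong\mathrm{Aut}(k/K)$.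

**Theorem 2.** Suppose $z\in\mathfrak a\widetilde S$. Let $\mathfrak n$ be a maximal ideal of $\widetilde S$ over $\mathfrak mA$, with decomposition and inertia groups $D\supseteq I$. Then:

(a) $\widetilde S/\mathfrak n$ contains a splitting field $K(V)$ of $P$ over $K$;

(b) with $V$ the set of roots of $P$ in $\widetilde S/\mathfrak n$, there is a surjective homomorphism $\bar w:I\to V$ with $\bar w_{\delta\sigma\delta^{-1}}=\delta(\bar w_\sigma)$ for $\delta\in D$, $\sigma\in I$; and $D$ surjects onto $GL_n(\mathbb F_q)$;

(c) $q^n\,|GL_n(\mathbb F_q)|$ divides $|G|$. For $A=R$, equality holds for the field $L$ of Theorem 1, so the bound is sharp. Also, $G$ is non-solvable unless $n=2$ and $q\in\{2,3\}$;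

(d) if $A$ is henselian local (for example $R^h_{\mathfrak m}$ or $\widehat{R_{\mathfrak m}}$), then $L\supseteq K(V)$; that is, the conjecture holds over $A$.

**Henselian rings, recalled.** A local ring is *henselian* if every simple root, in the residue field, of a monic polynomial over the ring lifts to a root in the ring. For instance $K[[x]]$ is henselian. The ring $K[x]_{(x)}$ is not: $T^p-T-x$ has the simple root $0$ modulo $x$. A root in $K(x)$ would be integral over $K[x]$, hence a polynomial, but $T^p-T$ never has degree $1$ in $x$ when $T\in K[x]$. In $K[[x]]$ the root is $-(x+x^p+x^{p^2}+\cdots)$. We use the following standard facts.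

**Fact 2.** A finite algebra over a henselian local ring is a finite product of henselian local rings.

**Fact 3.** The strict henselization $A^{sh}$ of $A_{\mathfrak m}$ is a henselian local ring, faithfully flat over $A_{\mathfrak m}$, with maximal ideal $\mathfrak mA^{sh}$ and residue field the separable closure $K^{sep}$. It is a filtered colimit of étale $A$-algebras.

**Fact 4.** Étale algebras over a normal ring are normal, and so are filtered colimits of normal rings.

*Proof of Theorem 2.* Write $z=xs+yt$ with $s,t\in\widetilde S$. Let $w_\sigma$ and $h$ be as in (5) and (6), and let $k=\widetilde S/\mathfrak n$.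

**Step 1: reduce the cocycle modulo $\mathfrak n$.** For $\sigma\in I$ let $\bar w_\sigma\in k$ be the image of $w_\sigma$. As $\sigma$ acts trivially on $k$, (6) gives $P(\bar w_\sigma)=0$, and (5) shows that $\bar w$ is a homomorphism from $I$ to the group of roots of $P$ in $k$. Let $\delta\in D$, $\sigma\in I$ and $\sigma'=\delta\sigma\delta^{-1}\in I$. From $0=w_1=w_\delta+\delta(w_{\delta^{-1}})$ and $\delta\sigma=\sigma'\delta$,
$$w_{\sigma'}=w_\delta+\delta(w_\sigma)+\delta\sigma(w_{\delta^{-1}})=w_\delta+\delta(w_\sigma)-\sigma'(w_\delta)\equiv\delta(w_\sigma)\pmod{\mathfrak n}.\tag{8}$$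

**Step 2: pass to the strict henselization and compute invariants there.** This provides a ring in which $P(g)=h$ will be solvable and whose invariants we still know. Put $C=A^{sh}\otimes_A\widetilde S$, with $G$ acting on the second factor. It is finite over $A^{sh}$, so $C=\prod_jC_j$ with $C_j$ henselian local (Fact 2). Let $N_j$ be the maximal ideal of $C$ belonging to $C_j$. The residue field of $C_j$ is finite over $K^{sep}$, hence purely inseparable over it, hence separably closed. The sequence $0\to A\to\widetilde S\to\prod_{\sigma\in G}\widetilde S$, with second map $e\mapsto(\sigma e-e)_\sigma$, is exact and stays so after tensoring with the flat $A$-algebra $A^{sh}$. So $C^G=A^{sh}$. All maximal ideals of $C$ lie over that of $A^{sh}$, so $G$ permutes them, and the factors $C_j$, transitively (Fact 1).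

Since $C/\mathfrak nC=A^{sh}\otimes_Ak=K^{sep}\otimes_Kk\ne0$, some maximal ideal of $C$ lies over $\mathfrak n$; number the factors so that it is $N_1$. Let $J\subseteq G$ be the stabilizer of $N_1$. We claim that the structure map $A^{sh}\to C_1$ is an isomorphism onto $C_1^J$. By $A^{sh}=C^G$, it is the projection $C^G\to C_1^J$. An invariant element has component $\gamma(c_1)$ in position $\gamma\cdot1$, where $c_1$ is its first component. So, by transitivity, it is determined by $c_1$, and the projection is injective. Conversely, given $c\in C_1^J$, the family with component $\gamma(c)$ in position $\gamma\cdot1$ is well defined, as $J$ fixes $c$; it is invariant and projects to $c$.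

Finally, $J\subseteq I$. If $\sigma\in J$, then $\sigma$ stabilizes $\mathfrak n$, the preimage of $N_1$ in $\widetilde S$. It acts on the residue field $k_1$ of $C_1$ by $K^{sep}$-automorphisms, hence trivially because $k_1/K^{sep}$ is purely inseparable. Since $k\hookrightarrow k_1$ is $J$-equivariant, $\sigma$ acts trivially on $k$.

**Step 3: $\bar w\neq0$ on $J$.** Here the plan of Section 4 is carried out in $C_1$. We use the images of $s,t,w_\sigma,h$ in $C_1$ without changing notation. The polynomial $P(T)-\bar h$ over $k_1$ has derivative $c_n\neq0$, so it is separable and has a root in the separably closed field $k_1$. As $C_1$ is henselian, there is $g\in C_1$ with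
$$P(g)=h.\tag{9}$$
Suppose $\bar w_\sigma=0$ for all $\sigma\in J$. As in (7), put $w'_\sigma=w_\sigma-(\sigma g-g)$ for $\sigma\in J$. By (6) and (9), $P(w'_\sigma)=(\sigma h-h)-(\sigma h-h)=0$. Also $w'_\sigma$ lies in the maximal ideal of $C_1$, because $w_\sigma$ does and $\sigma$ acts trivially on $k_1$. Now $P(T)=T\cdot(c_n+T\cdot(\cdots))$, and the second factor is a unit at $T=w'_\sigma$. Hence $w'_\sigma=0$, that is, $w_\sigma=\sigma g-g$. Therefore
$$\sigma(s-yg)=s+y(\sigma g-g)-y\,\sigma g=s-yg,\qquad\sigma(t+xg)=t-x(\sigma g-g)+x\,\sigma g=t+xg$$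
for all $\sigma\in J$. So both elements lie in $C_1^J=A^{sh}$, and
$$z=xs+yt=x(s-yg)+y(t+xg)\in(x,y)A^{sh}.$$
By faithful flatness $z\in(x,y)A_{\mathfrak m}$, contrary to Lemma 4. So $\bar w\ne0$ on $J\subseteq I$.

**Step 4: (a) and (b), from one nonzero root to all.** The image $H=\bar w(I)$ contains a nonzero root of $P$ in $k$. Since $k/K$ is normal and $P(T)/T$ is irreducible over $K$, all roots of $P$ lie in $k$. This is (a). Let $V$ now be the set of roots in $k$. Every element of $\mathrm{Gal}(K(V)/K)$ extends to the normal extension $k$, so $\mathrm{Aut}(k/K)\to\mathrm{Gal}(K(V)/K)$ is surjective and $\mathrm{Aut}(k/K)$ is transitive on $V\setminus\{0\}$. By (8), $H$ is stable under $D$, which acts on $k$ through all of $\mathrm{Aut}(k/K)$. So $H=V$, and the formula in (b) is (8). Finally $D\to\mathrm{Aut}(k/K)\to\mathrm{Gal}(K(V)/K)=GL(V)\cong GL_n(\mathbb F_q)$ is surjective.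

**Step 5: (c), counting.** We have $|D|=|I|\cdot|D/I|$. By (b), $q^n$ divides $|I|$. Since $D/I\cong\mathrm{Aut}(k/K)$ surjects onto $GL_n(\mathbb F_q)$, the order of the latter divides $|D/I|$. So $q^n|GL_n(\mathbb F_q)|$ divides $|D|$, which divides $|G|$.

For the field $L$ of Theorem 1, $\mathrm{Gal}(F(V')/F)$ acts faithfully and $\mathbb F_q$-linearly on $V'$, so $[F(V'):F]\le|GL_n(\mathbb F_q)|$. In addition $[L:F(V')]\le q^n$. Hence $[L:F]\le q^n|GL_n(\mathbb F_q)|$. By Theorem 1, $z\in\mathfrak a\widetilde S$ for this $L$, so the divisibility applies and equality holds.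

For non-solvability, let $n\ge3$, or $n=2$ and $q\ge4$. Then $SL_n(\mathbb F_q)$ is perfect. Indeed it is generated by elementary matrices, and these are commutators: for $n\ge3$, $e_{ik}(\lambda)=[e_{ij}(\lambda),e_{jk}(1)]$; for $n=2$, choose $\mu\in\mathbb F_q$ with $\mu\ne0$ and $\mu^2\neq1$, and use $[\mathrm{diag}(\mu,\mu^{-1}),e_{12}(\lambda)]=e_{12}((\mu^2-1)\lambda)$ and its transposed analogue. So $GL_n(\mathbb F_q)$ is not solvable. It is a quotient of the subgroup $D$ of $G$, so $G$ is not solvable.

**Step 6: (d), lifting the roots.** Let $A$ be henselian local; its maximal ideal is then $\mathfrak mA$. The domain $\widetilde S$ is finite over $A$, so by Fact 2 it is a product of henselian local rings, with one factor because it is a domain. So it is henselian local with residue field $k$. By (a), $P$ splits in $k$, with simple roots, which lift to roots in $\widetilde S\subset L$. Distinct roots have distinct lifts, so $P$ splits in $L$. $\square$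

**The two points in the example.** Take $A=R$ and the field $L$ of Theorem 1. At $\mathfrak n$ we have $x\equiv0$, so $c_i'\equiv c_i$ and $V'$ reduces onto the roots $V$ of $P$ in $\widetilde S/\mathfrak n$, as (a) demands. At $\mathfrak q$ we have $x\equiv1$ and $V'$ reduces onto $W\subset K$. For $n=q=2$, part (c) gives $|G|=4\cdot6=24$; as $G$ acts faithfully on the four elements of $\alpha+V'$, it is $S_4$.

## 9. Which Galois extensions absorb $z$

The element $g$ of (9) also gives a criterion for $z\in\mathfrak a\widetilde S$: after strict henselization, the equation of Section 1 must be solvable.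

**Theorem 3.** With $A,L,\widetilde S$ as in Section 8 and $C_1$ any local factor of $A^{sh}\otimes_A\widetilde S$,
$$z\in\mathfrak a\widetilde S\iff P(T)+a\,y^{-q^n}\ \text{ has a root in }\operatorname{Frac}(C_1).$$

*Proof.* **Step 1: $C_1$ is a normal domain, faithfully flat over a localization of $\widetilde S$.** By Fact 3 and base change, $C=A^{sh}\otimes_A\widetilde S$ is a filtered colimit of étale $\widetilde S$-algebras. So it is normal by Fact 4, and its local factor $C_1$ is a normal local domain. Let $\mathfrak n\subset\widetilde S$ be the prime below the maximal ideal $N_1$ belonging to $C_1$. It lies over $\mathfrak mA$, so it is maximal. Since $C$ is flat over $\widetilde S$ and $C_1$ is a localization of $C$, the local map $\widetilde S_{\mathfrak n}\to C_1$ is faithfully flat. In particular it is injective.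

**Step 2: absorption gives a root.** Let $z=xs+yt$ with $s,t\in\widetilde S$, and $h$ as in Section 4. The solution $g\in C_1$ of (9) used only that $C_1$ is henselian with separably closed residue field, which holds for every local factor. Put $\alpha=(s-yg)/y\in\operatorname{Frac}(C_1)$. Then
$$P(\alpha)=P(s/y)-P(g)=(h-a\,y^{-q^n})-h=-a\,y^{-q^n}.$$

**Step 3: a root gives absorption.** Let $\alpha\in\operatorname{Frac}(C_1)$ satisfy $P(\alpha)=-ay^{-q^n}$, and put $u=y\alpha$, $v=x\bigl(\frac z{xy}-\alpha\bigr)$. By (1), $P(v/x)=-bx^{-q^n}$. Clearing denominators, $u$ and $v$ satisfy the monic equations (2), so they are integral over $C_1$. As $C_1$ is normal, $u,v\in C_1$. Hence $z=xu+yv\in\mathfrak aC_1$, and by faithful flatness $z\in\mathfrak a\widetilde S_{\mathfrak n}$. The group $G$ fixes $z$ and preserves $\mathfrak a\widetilde S$, and it is transitive on the maximal ideals of $\widetilde S$ over $\mathfrak mA$. So $z\in\mathfrak a\widetilde S_{\mathfrak n'}$ for each such $\mathfrak n'$. A maximal ideal not over $\mathfrak mA$ does not contain both $x$ and $y$ (Lemma 4), so there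 $\mathfrak a\widetilde S$ localizes to the unit ideal. Hence $z\in\mathfrak a\widetilde S$ locally at every maximal ideal, and so $z\in\mathfrak a\widetilde S$. $\square$
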